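\title{Gorenstein Koszul algebras with prescribed first half of the Hilbert function}

\begin{abstract}
The Hilbert function of an artinian Gorenstein algebra of socle degree $d$ is symmetric, so it is determined by its first half $(h_1,\dots,h_{\lfloor d/2\rfloor})$. We show that over every field, for every $d\ge 1$, every ordering of these numbers is realized by an artinian Gorenstein algebra that is Koszul. This proves a conjecture posed by Holleben and Nicklasson. More precisely, for $d\ge2$ and $\varepsilon\in(0,1]$, every sufficiently large integer vector whose smallest entry is at least $\varepsilon$ times its largest entry occurs as a first half. The algebras are trivial extensions of iterated fiber products of tensor products of two kinds of small Koszul algebras; a connected sum corrects the parity of the middle coefficient.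
\end{abstract}

\section{Introduction}

Fix a field $k$. A \emph{standard graded algebra} is a commutative graded $k$-algebra $A=\bigoplus_{i\ge0}A_i$ with $A_0=k$ that is generated by $A_1$. We write $A_+=\bigoplus_{i>0}A_i$, $h_i=h_i(A)=\dim_kA_i$ and $H_A(t)=\sum_ih_it^i$. The algebra $A$ is \emph{artinian Gorenstein of socle degree $d$} if $\dim_kA<\infty$, $A_d\ne0$, $A_i=0$ for $i>d$, and the socle $\{a\in A: aA_+=0\}$ is one-dimensional; the socle is then $A_d$. In such an algebra the multiplication $A_i\times A_{d-i}\to A_d\cong k$ is a perfect pairing (Lemma~\ref{lem:pairing}), so $h_i=h_{d-i}$. Since $h_0=1$, the Hilbert series is determined by its \emph{first half}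
\[
[H_A]=(h_1,\dots,h_I),\qquad I=\lfloor d/2\rfloor .
\]

The algebra $A$ is \emph{Koszul} if the residue field $k=A/A_+$ has a linear minimal graded free resolution: the $p$-th term is $A(-p)^{\beta_p}$, or equivalently $\operatorname{Tor}^A_p(k,k)_j=0$ for $j\neq p$. This is a strong condition. The defining ideal of a Koszul algebra is generated by quadrics, and taking Hilbert series along the resolution gives $\sum_p\beta_pt^p=1/H_A(-t)$, so that
\[
\beta_2=h_1^2-h_2\ge0,\qquad \beta_3=h_1^3-2h_1h_2+h_3\ge0,\qquad\dots
\]

What do the two conditions together say about the shape of the first half? The first example is $k[y_1,\dots,y_d]/(y_1^2,\dots,y_d^2)$, which is Gorenstein and Koszul with $h_i=\binom di$. Its first half increases, and one might guess that quadratic relations and linear syzygies force this. The inequalities above point the other way. The recursion $\beta_p=\sum_{j\ge1}(-1)^{j-1}h_j\beta_{p-j}$ shows that $\beta_p$ is $h_1^p$ plus monomials of lower total degree in the $h_j$, so each fixed inequality $\beta_p\ge0$ holds as soon as the $h_j$ are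 large and of comparable size, in whatever order they come. Without the Koszul condition it is known that the order is unconstrained: for every $d\ge1$ and every permutation $\pi$ of $\{1,\dots,I\}$ there is an artinian Gorenstein algebra of socle degree $d$ with $h_{\pi(1)}<\dots<h_{\pi(I)}$. The following conjecture is posed by Holleben and Nicklasson~\cite{HN}.

\begin{quote}
\emph{There is an integer $D$ such that for every $d\ge D$ and every permutation $\pi$ of $\{1,\dots,\lfloor d/2\rfloor\}$ there is an artinian Gorenstein Koszul algebra of socle degree $d$ with $h_{\pi(1)}<\dots<h_{\pi(\lfloor d/2\rfloor)}$.}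
\end{quote}

We prove the conjecture over every field, with $D=1$.

\begin{theorem}\label{thm:order}
Let $k$ be any field, $d\ge1$, $I=\lfloor d/2\rfloor$, and let $\pi$ be a permutation of $\{1,\dots,I\}$. There is an artinian Gorenstein Koszul algebra over $k$ of socle degree $d$ with $h_{\pi(1)}<\dots<h_{\pi(I)}$.
\end{theorem}

The method controls the values of the $h_i$, not only their order.

\begin{theorem}\label{thm:cone}
Let $k$ be any field, $d\ge2$, $I=\lfloor d/2\rfloor$ and $\varepsilon\in(0,1]$. There is a number $M$ such that every $(x_1,\dots,x_I)\in\mathbb Z^I$ with $\max_ix_i\ge M$ and $\min_ix_i\ge\varepsilon\max_ix_i$ equals $(h_1,\dots,h_I)$ for some artinian Gorenstein Koszul algebra over $k$ of socle degree $d$. In particular, every weak ordering of $h_1,\dots,h_I$, that is, every pattern of equalities and strict inequalities, occurs.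
\end{theorem}

Neither condition on $x$ can simply be dropped. If $I\ge2$, then $h_2\le\binom{h_1+1}2$, so $h_2$ cannot grow while $h_1$ stays bounded. And a Gorenstein algebra of socle degree $d\ge2$ with $h_1=1$ is $k[y]/(y^{d+1})$, whose relation is not a quadric; so $(1,\dots,1)$ does not occur.

Section~\ref{sec:six} defines the objects and carries out the construction for $d=6$. Sections~\ref{sec:reg}--\ref{sec:blocks} supply the homological proofs. Theorem~\ref{thm:order} is formally a consequence of Theorem~\ref{thm:cone} when $d\ge2$, but it needs only a limit argument, and we prove it first, in Section~\ref{sec:order}. Theorem~\ref{thm:cone} needs in addition a lattice argument (Section~\ref{sec:lattice}) and, for even $d$, a second way to build Gorenstein algebras (Section~\ref{sec:parity}).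

\section{The construction in socle degree six}\label{sec:six}

\subsection*{Conventions}
A \emph{ring} is a commutative graded finite-dimensional $k$-algebra $A=\bigoplus_{i\ge0}A_i$ with $A_0=k$. We do not require that $A_1$ generate $A$, because this is not evident for the rings we construct. It comes for free: we call a ring Koszul if $\operatorname{Tor}_p^A(k,k)_j=0$ for $j\ne p$, and then $A_+/A_+^2=\operatorname{Tor}^A_1(k,k)$ sits in degree $1$, so $A$ is standard graded. ``Gorenstein of socle degree $d$'' is defined for rings by the same words as above. Maps of rings are graded $k$-algebra maps, modules are finitely generated and graded, $M(r)_i=M_{r+i}$, and $\otimes$ is $\otimes_k$; an empty tensor product is $k$. The \emph{dual} of $M$ is $M^\vee=\operatorname{Hom}_k(M,k)$ with $(M^\vee)_{-i}=(M_i)^*$ and $(a\varphi)(m)=\varphi(am)$.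

\subsection*{Folding}
Let $R$ be a ring with $R_i=0$ for $i>s$, and let $d=s+1$. The \emph{trivial extension} $B=R\ltimes R^\vee(-d)$ is the space $R\oplus R^\vee(-d)$ with product $(r,\varphi)(r',\varphi')=(rr',r\varphi'+r'\varphi)$. Its graded pieces are $B_i=R_i\oplus(R_{d-i})^*$, so $h_i(B)=h_i(R)+h_{d-i}(R)$. In other words $[H_B]=v(H_R)$, where $v$ is the linear map
\begin{equation}\label{eq:v}
v\Bigl(\sum_if_it^i\Bigr)=(f_i+f_{d-i})_{i=1,\dots,I}.
\end{equation}
The Hilbert function of $R$ is folded about $d/2$: a large value of $h_{s-a}(R)$ becomes a large value of $h_{a+1}(B)$. The ring $B$ is always Gorenstein. For $B$ to be Koszul, the new generators $R^\vee(-d)$ should sit in degree $1$ and have linear syzygies. So let $\mathcal L_s$ be the class of Koszul rings $R$ with $R_i=0$ for $i>s$ such that the $p$-th term of the minimal free resolution of $R^\vee$ is a sum of copies of $R(s-p)$, for all $p$. If $R\in\mathcal L_s$, then $B$ is Gorenstein and Koszul (Proposition~\ref{prop:trivial}). The task is now to find rings in $\mathcal L_s$ whose Hilbert function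 is arbitrary in the upper half.

\subsection*{Blocks}
We first look for rings in $\mathcal L_s$ with almost all their dimension in one degree $s-a$. Tensor products respect the classes, $\mathcal L_s\otimes\mathcal L_{s'}\subseteq\mathcal L_{s+s'}$ (Proposition~\ref{prop:tensor}), and two kinds of factors suffice.
\begin{itemize}
\item For $N\ge1$, $C_N=k\oplus V$ with $\dim V=N$, $V$ in degree $1$ and $V^2=0$. We write $E=C_1=k[y]/(y^2)$.
\item For $n\ge2$, $Q_n$ has basis $1$; $x,y,w_1,\dots,w_{n-2}$; $\sigma$ in degrees $0$; $1$; $2$, with $xy=w_i^2=\sigma$ and all other products of two degree-one basis elements equal to zero.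
\end{itemize}
Thus $H_{C_N}=1+Nt$ and $H_{Q_n}=1+nt+t^2$, and we shall see that $C_N\in\mathcal L_1$ and $Q_n\in\mathcal L_2$ (Lemma~\ref{lem:CQ}). For large parameters both are concentrated in degree $1$, but $Q_n$ contributes $2$ to the top degree. Hence $Q_n^{\otimes a}\otimes C_N^{\otimes(s-2a)}$ lies in $\mathcal L_s$ and is concentrated in degree $s-a$. The factor $Q_n$ cannot be replaced by cheaper ones: $C_N^{\otimes(s-a)}$ vanishes in degree $s$ when $a\geq 1$, so its dual is not generated in degree $-s$, and the leading part $N^{s-a}t^{s-a}(1+t)^a$ of the Hilbert series of $E^{\otimes a}\otimes C_N^{\otimes(s-a)}$ is spread over $a+1$ degrees.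

\subsection*{Adding}
Hilbert series are added by fiber products. For surjections of rings $\rho\colon R\to T$ and $\alpha\colon A\to T$, the ring $R\times_TA=\{(r,a):\rho(r)=\alpha(a)\}$ has Hilbert series $H_R+H_A-H_T$. The obvious choice $T=k$ destroys the linearity of the dual module (Remark~\ref{rem:overk}). The class $\mathcal L_s$ is preserved when $T\in\mathcal L_{s-1}$ and $T$ has a linear resolution over both $R$ and $A$ (Proposition~\ref{prop:fiber}). So two blocks must share a quotient of top degree $s-1$. Blocks for consecutive values of $a$ do, because $C_N$ surjects onto $E$ and onto $k$, and $Q_n$ surjects onto $E$. Other pairs are joined by a chain.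

\begin{example}\label{ex:six}
Let $d=6$, so $s=5$, $I=3$ and $v(f)=(f_1+f_5,\;f_2+f_4,\;2f_3)$. We want a valley, $h_2<\min(h_1,h_3)$. The block $C_N^{\otimes5}$ raises $h_1$ and the block $Q_n^{\otimes2}\otimes C_M$ raises $h_3$. Expanding $(1+Nt)^5$ and
\[
(1+Mt)(1+nt+t^2)^2=(1+Mt)\bigl(1+2nt+(n^2+2)t^2+2nt^3+t^4\bigr)
\]
gives the folded vectors
\[
(N^5+5N,\;5N^4+10N^2,\;20N^3),\qquad \bigl(2M+2n,\;4nM+n^2+3,\;2M(n^2+2)+4n\bigr).
\]
We join the two blocks through the small block $Q_n\otimes E^{\otimes3}$:
\[
C_N^{\otimes5}\longrightarrow E^{\otimes4}\longleftarrow Q_n\otimes E^{\otimes3}\longrightarrow Q_n\otimes E^{\otimes2}\longleftarrow Q_n^{\otimes2}\otimes C_M .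
\]
The first, third and fifth rings lie in $\mathcal L_5$, the second and fourth in $\mathcal L_4$. Let $R'$ be the fiber product of the first and third over the second, and let $R$ be the fiber product of $R'$ and the fifth over the fourth. By the results of Sections~\ref{sec:class} and~\ref{sec:blocks}, $R\in\mathcal L_5$. Its Hilbert series is the sum of those of the two outer blocks and of
\begin{align*}
g&=(1+nt+t^2)(1+t)^3-(1+t)^4-(1+nt+t^2)(1+t)^2\\
&=-1-3t+(n-4)t^2+(2n-2)t^3+(n+1)t^4+t^5,
\end{align*}
with $v(g)=(-2,\,2n-3,\,4n-4)$. So $B=R\ltimes R^\vee(-6)$ is Gorenstein and Koszul with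
\begin{align*}
h_1&=N^5+5N+2M+2n-2,\\
h_2&=5N^4+10N^2+4nM+n^2+2n,\\
h_3&=20N^3+2M(n^2+2)+8n-4.
\end{align*}
For $N=n=10$ this is $(100068+2M,\;51120+40M,\;20076+204M)$. The value $M=300$ gives $(100668,63120,81276)$, so $h_2<h_3<h_1$, and $M=500$ gives $(101068,71120,122076)$, so $h_2<h_1<h_3$.
\end{example}

\section{Regularity and Koszul surjections}\label{sec:reg}

All linearity conditions are measured by one invariant. For a module $M$ over a ring $A$ let
\[
\operatorname{reg}_AM=\sup\{\,j-i:\operatorname{Tor}_i^A(M,k)_j\neq0\,\}\in\mathbb Z\cup\{\pm\infty\}.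
\]
If $F_\bullet$ is the minimal free resolution of $M$, then $\operatorname{Tor}_p^A(M,k)=F_p\otimes_Ak$, so $\operatorname{reg}_AM\le r$ means that $F_p$ is a sum of modules $A(-q)$ with $q\le p+r$. We have $\operatorname{reg}_AM(-q)=\operatorname{reg}_AM+q$, and the regularity of a direct sum is the maximum of the regularities. The differentials of $F_\bullet$ have entries in $A_+$, so if $M_i=0$ for $i<r$, then $F_p$ is generated in degrees $\ge p+r$. For such $M$, the bound $\operatorname{reg}_AM\le r$ says exactly that the resolution is linear. In particular $A$ is Koszul if and only if $\operatorname{reg}_Ak\le0$.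

A surjection of rings $A\to B$ is a \emph{Koszul surjection} if $\operatorname{reg}_AB\le0$. Thus $A$ is Koszul if and only if $A\to k$ is a Koszul surjection, and the identity map is always one.

\begin{lemma}\label{lem:reg}
Let $A,A'$ be rings.
\begin{enumerate}
\item[(a)] If $0\to M'\to M\to M''\to0$ is an exact sequence of $A$-modules, then $\operatorname{reg}_AM''\le\max(\operatorname{reg}_AM,\operatorname{reg}_AM'-1)$ and $\operatorname{reg}_AM'\le\max(\operatorname{reg}_AM,\operatorname{reg}_AM''+1)$.
\item[(b)] Let $\cdots\to F_1\to F_0\to M\to0$ be an exact sequence of $A$-modules, the $F_p$ not necessarily free, and fix $i\geq 0$ and $j$. If $\operatorname{Tor}^A_{i-p}(F_p,k)_j=0$ for $0\le p\le i$, then $\operatorname{Tor}_i^A(M,k)_j=0$.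
\item[(c)] If $A\to B$ is a Koszul surjection and $M$ is a $B$-module, then $\operatorname{reg}_AM\le\operatorname{reg}_BM$.
\item[(d)] If $\operatorname{reg}_AM\le r$ and $\operatorname{reg}_{A'}M'\le r'$, then $\operatorname{reg}_{A\otimes A'}(M\otimes M')\le r+r'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Use the pieces $\operatorname{Tor}_i(M,k)\to\operatorname{Tor}_i(M'',k)\to\operatorname{Tor}_{i-1}(M',k)$ and $\operatorname{Tor}_{i+1}(M'',k)\to\operatorname{Tor}_i(M',k)\to\operatorname{Tor}_i(M,k)$ of the long exact sequence.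

(b) Split the sequence into $0\to Z_{p+1}\to F_p\to Z_p\to0$ with $Z_0=M$. For $p<i$ the hypothesis makes the connecting map $\operatorname{Tor}_{i-p}(Z_p,k)_j\to\operatorname{Tor}_{i-p-1}(Z_{p+1},k)_j$ injective. So $\operatorname{Tor}_i(M,k)_j$ embeds in $\operatorname{Tor}_0(Z_i,k)_j$, which is a quotient of $\operatorname{Tor}_0(F_i,k)_j=0$.

(c) Let $\operatorname{reg}_BM\le r$ and let $F_\bullet$ be the minimal $B$-free resolution of $M$. Then $F_p$ is a sum of modules $B(-q)$ with $q\le p+r$, so $\operatorname{reg}_AF_p\le p+r$ and $\operatorname{Tor}^A_{i-p}(F_p,k)_j=0$ for $j>(i-p)+(p+r)=i+r$. Apply (b).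

(d) By the K\"unneth formula over the field $k$, the tensor product of the minimal resolutions of $M$ and $M'$ is a free resolution of $M\otimes M'$. Its $p$-th term is generated in degrees at most $(p'+r)+(p''+r')$ with $p'+p''=p$.
\end{proof}

\begin{lemma}\label{lem:ksurj}
Composites and tensor products of Koszul surjections are Koszul surjections. If $A\to B$ is a Koszul surjection, then $A$ is Koszul if and only if $B$ is Koszul.
\end{lemma}

\begin{proof}
For Koszul surjections $A\to B\to C$, Lemma~\ref{lem:reg}(c) gives $\operatorname{reg}_AC\le\operatorname{reg}_BC\le0$. Tensor products are Lemma~\ref{lem:reg}(d). If $B$ is Koszul, the composite $A\to B\to k$ is a Koszul surjection, so $A$ is Koszul.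

Suppose $A$ is Koszul. Let $F_\bullet$ be the minimal $B$-free resolution of $k$, with syzygies $0\to Z_{p+1}\to F_p\to Z_p\to0$ and $Z_0=k$. We claim that $\operatorname{reg}_AZ_p\le p$. For $p=0$ this is the hypothesis on $A$. If the claim holds for $p$, then $Z_p/B_+Z_p=Z_p/A_+Z_p=\operatorname{Tor}_0^A(Z_p,k)$ lies in degrees $\le p$. So $F_p$ is a sum of modules $B(-q)$ with $q\le p$, hence $\operatorname{reg}_AF_p\le p$, and Lemma~\ref{lem:reg}(a) gives $\operatorname{reg}_AZ_{p+1}\le p+1$. Thus every $F_p$ is generated in degrees $\le p$, that is, $\operatorname{reg}_Bk\le0$.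
\end{proof}

Each ring $S$ that we build comes with a surjection to a known ring $A_1$, whose kernel $K_1$ is a module over a known quotient $A_2$ of $S$. To show that $S\to A_1$ is a Koszul surjection we need $\operatorname{reg}_SK_1\le1$. We know $\operatorname{reg}_{A_2}K_1\le1$, but transferring this to $S$ by Lemma~\ref{lem:reg}(c) requires that $S\to A_2$ be a Koszul surjection, which is the same problem again. The circle is broken by induction on the homological degree, since passing to the kernel lowers it by one.

\begin{lemma}\label{lem:kernel}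
Let $S\to A_1$ and $S\to A_2$ be surjections of rings, possibly the same one, with kernels $K_1,K_2$. Suppose $K_1K_2=0$, so that $K_1$ is an $A_2$-module and $K_2$ is an $A_1$-module, and suppose $\operatorname{reg}_{A_2}K_1\le1$ and $\operatorname{reg}_{A_1}K_2\le1$. Then both maps are Koszul surjections.
\end{lemma}

\begin{proof}
We show by induction on $i$, for $l=1,2$ together, that $\operatorname{Tor}_i^S(A_l,k)_j=0$ for $j>i$. For $i=0$, $\operatorname{Tor}_0^S(A_l,k)=k$ sits in degree $0$. Let $j>i\ge1$ and, by symmetry, $l=1$. Since $\operatorname{Tor}_i^S(S,k)=0$, the space $\operatorname{Tor}_i^S(A_1,k)_j$ embeds in $\operatorname{Tor}^S_{i-1}(K_1,k)_j$. The $p$-th term $F_p$ of the minimal $A_2$-free resolution of $K_1$ is a sum of modules $A_2(-q)$ with $q\le p+1$. For $0\le p\le i-1$ we have $\operatorname{Tor}^S_{i-1-p}(A_2(-q),k)_j=\operatorname{Tor}^S_{i-1-p}(A_2,k)_{j-q}$, and this vanishes by induction because $j-q>i-1-p$. Lemma~\ref{lem:reg}(b) gives $\operatorname{Tor}^S_{i-1}(K_1,k)_j=0$.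
\end{proof}

\section{Tensor products, fiber products and trivial extensions}\label{sec:class}

We recognize Gorenstein rings by pairings. A \emph{socle functional of degree $d$} on a ring $A$ is a linear map $\lambda\colon A\to k$ that vanishes on $A_i$ for $i\neq d$ and such that the pairing $(a,b)\mapsto\lambda(ab)$ on $A$ is nondegenerate.

\begin{lemma}\label{lem:pairing}
A ring with a socle functional of degree $d$ is Gorenstein of socle degree $d$, and $A^\vee\cong A(d)$. Conversely, if $A$ is Gorenstein of socle degree $d$, then every nonzero graded ideal contains $A_d$, and every nonzero functional that vanishes outside $A_d$ is a socle functional. A tensor product of Gorenstein rings of socle degrees $d,d'$ is Gorenstein of socle degree $d+d'$.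
\end{lemma}

\begin{proof}
Let $\lambda$ be a socle functional of degree $d$. The pairing matches $A_i$ perfectly with $A_{d-i}$, so $A_i=0$ for $i>d$ and $\dim A_d=1$. A nonzero element of $A_i$ with $i<d$ has a nonzero product with an element of $A_{d-i}\subseteq A_+$, so the socle, which is a graded ideal, equals $A_d$. The map $A(d)\to A^\vee$, $a\mapsto a\lambda$, is injective, hence bijective. Conversely, a nonzero element of top degree in a nonzero graded ideal is killed by $A_+$, so it spans the socle $A_d$. If $\lambda\ne0$ vanishes outside $A_d$, then $\{a:\lambda(aA)=0\}$ is a graded ideal that does not contain $A_d$, so it is zero. Finally, $\lambda\otimes\lambda'$ is a socle functional, since a Kronecker product of invertible Gram matrices is invertible.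
\end{proof}

If $R_i=0$ for $i>s$, then $R^\vee$ vanishes in degrees below $-s$. By the remarks opening Section~\ref{sec:reg},
\[
R\in\mathcal L_s\iff R\text{ is Koszul},\quad R_i=0\text{ for }i>s,\quad\operatorname{reg}_RR^\vee\le-s .
\]
A Koszul ring that is Gorenstein of socle degree $s$ lies in $\mathcal L_s$, since its dual is the free module $R(s)$. For instance $k\in\mathcal L_0$.

\begin{proposition}\label{prop:tensor}
If $A\in\mathcal L_s$ and $A'\in\mathcal L_{s'}$, then $A\otimes A'\in\mathcal L_{s+s'}$.
\end{proposition}

\begin{proof}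
Apply Lemma~\ref{lem:reg}(d) to $k=k\otimes k$ and to $(A\otimes A')^\vee\cong A^\vee\otimes A'^\vee$.
\end{proof}

\begin{proposition}\label{prop:fiber}
Let $\rho\colon R\to T$ and $\alpha\colon A\to T$ be Koszul surjections and $S=R\times_TA$.
\begin{enumerate}
\item[(a)] The projections $S\to R$ and $S\to A$ are Koszul surjections, and $H_S=H_R+H_A-H_T$. If $R$ is Koszul, so is $S$.
\item[(b)] If $R,A\in\mathcal L_s$ and $T\in\mathcal L_{s-1}$, then $S\in\mathcal L_s$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The projections are surjective because $\alpha$ and $\rho$ are. Their kernels are $K_1=0\times\ker\alpha$ and $K_2=\ker\rho\times0$, so $K_1K_2=0$. As an $A$-module $K_1$ is $\ker\alpha$, and $\operatorname{reg}_A\ker\alpha\le1$ by Lemma~\ref{lem:reg}(a) applied to $0\to\ker\alpha\to A\to T\to0$; in the same way $\operatorname{reg}_RK_2\le1$. Lemma~\ref{lem:kernel} applies, and Lemma~\ref{lem:ksurj} gives the last claim. The Hilbert series is read off from the exact sequence of $S$-modules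
\[
0\to S\to R\oplus A\to T\to0,\qquad (r,a)\mapsto\rho(r)-\alpha(a).
\]

(b) The ring $S$ is Koszul by (a) and vanishes in degrees $>s$. Dualizing the sequence above gives
\begin{equation}\label{eq:dual}
0\to T^\vee\to R^\vee\oplus A^\vee\to S^\vee\to0 .
\end{equation}
The maps from $S$ to $R$, $A$ and $T$ are Koszul surjections, so Lemma~\ref{lem:reg}(c) gives $\operatorname{reg}_S(R^\vee\oplus A^\vee)\le-s$ and $\operatorname{reg}_ST^\vee\le-(s-1)$. By Lemma~\ref{lem:reg}(a), $\operatorname{reg}_SS^\vee\le\max(-s,-(s-1)-1)=-s$.
\end{proof}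

\begin{remark}\label{rem:overk}
The sequence~\eqref{eq:dual} explains the hypothesis on $T$: the generators of $T^\vee$ are new relations among the generators of $S^\vee$, which have degree $-s$, and these relations are linear when they have degree $-(s-1)$. Take instead $T=k$, with $R,A\in\mathcal L_s$ and $s\ge2$. Then $S$ is Koszul by (a). But $R^\vee\oplus A^\vee$ has no generator in degree $0$, so $\operatorname{Tor}_1^S(S^\vee,k)_0$ surjects onto $\operatorname{Tor}_0^S(k,k)_0=k$, and $S\notin\mathcal L_s$. The trivial extension $B=S\ltimes W$ with $W=S^\vee(-s-1)$ then fails to be Koszul. Indeed, write $B=\operatorname{Sym}(S_1\oplus W_1)/J$ and give $S$ weight $0$ and $W$ weight $1$. If $J$ were generated by quadrics, its weight-one part would show that the kernel of $S\otimes W_1\to W$ is generated in degree $2$, whereas $\operatorname{Tor}_1^S(W,k)_{s+1}\ne0$ and $s+1\ge3$.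
\end{remark}

\begin{proposition}\label{prop:trivial}
Let $R\in\mathcal L_s$ and $d=s+1$. Then $B=R\ltimes R^\vee(-d)$ is an artinian Gorenstein Koszul algebra of socle degree $d$ with $[H_B]=v(H_R)$, and $B\to R$ is a Koszul surjection.
\end{proposition}

\begin{proof}
Since $R_i=0$ for $i\geq d$, the pieces $B_i=R_i\oplus(R_{d-i})^*$ vanish for $i<0$ and $B_0=k$; so $B$ is a ring, with the stated first half. The kernel $K=R^\vee(-d)$ of $B\to R$ has $K^2=0$ and $\operatorname{reg}_RK\le-s+d=1$. By Lemma~\ref{lem:kernel}, with both maps equal to $B\to R$, this map is a Koszul surjection, and $B$ is Koszul by Lemma~\ref{lem:ksurj}. The functional $\lambda(r,\varphi)=\varphi(1)$ vanishes outside $B_d=(R_0)^*$, and $\lambda((r,\varphi)(r',\varphi'))=\varphi'(r)+\varphi(r')$ is nondegenerate. Lemma~\ref{lem:pairing} finishes the proof.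
\end{proof}

\section{Blocks and chains}\label{sec:blocks}

\begin{lemma}\label{lem:CQ}
\begin{enumerate}
\item[(a)] For $N\ge1$, $C_N\in\mathcal L_1$, and $C_N\to k$ and every surjection $C_N\to E$ are Koszul surjections.
\item[(b)] For $n\ge2$, $Q_n$ is Koszul and Gorenstein of socle degree $2$, so $Q_n\in\mathcal L_2$. The annihilator $0:x$ contains $x$, the quotient $Q_n/(0:x)$ is $E$, and $Q_n\to E$ is a Koszul surjection.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The kernel $V\cong k(-1)^N$ of $C_N\to k$ has square zero and regularity $1$ over $k$, so $C_N$ is Koszul by Lemma~\ref{lem:kernel}. The kernel of a surjection $C_N\to E$ is $k(-1)^{N-1}$, of regularity at most $1$ over $C_N$, so $\operatorname{reg}_{C_N}E\le0$ by Lemma~\ref{lem:reg}(a). The dual $C_N^\vee$ is $V^*$ in degree $-1$ and $k$ in degree $0$. It is generated by $V^*$, because $N\ge1$ and the action $V\otimes V^*\to k$ is evaluation. The map $V^*\otimes C_N(1)\to C_N^\vee$ is bijective in degree $-1$, so its kernel is concentrated in degree $0$ and is a sum of copies of $k$, of regularity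 at most $0$. Lemma~\ref{lem:reg}(a) gives $\operatorname{reg}C_N^\vee\le\max(-1,0-1)=-1$.

(b) The Gram matrix of the product on $(Q_n)_1$ is the block sum of $\bigl(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\bigr)$ and an identity matrix. Its determinant is $-1$, nonzero in every characteristic, so the coefficient of $\sigma$ is a socle functional of degree $2$. From $x^2=xw_i=0$ and $xy=\sigma$ we get $0:x=\operatorname{span}(x,w_1,\dots,w_{n-2},\sigma)$, and the quotient is $k[y]/(y^2)=E$. The ideal $xQ_n=\operatorname{span}(x,\sigma)$ has square zero, and $Q_n/xQ_n$ has basis $1,y,w_1,\dots,w_{n-2}$ with all products of linear forms zero, so it is $C_{n-1}$. As a $C_{n-1}$-module, $xQ_n\cong(Q_n/(0:x))(-1)=E(-1)$, which has regularity at most $1$ by (a). By Lemma~\ref{lem:kernel}, $Q_n\to C_{n-1}$ is a Koszul surjection. By (a) and Lemma~\ref{lem:ksurj}, so are its composites with $C_{n-1}\to k$ and $C_{n-1}\to E$.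
\end{proof}

The isotropic vector $x$ is the point of the definition of $Q_n$: it makes $xQ_n$ a square-zero ideal and provides the quotient $E$.

From now on $d\ge2$, $s=d-1$ and $I=\lfloor d/2\rfloor$. For $0\le a\le I-1$ put $b_a=s-2a$. Then $b_{a+1}=b_a-2$, and $b_a\ge b_{I-1}=d+1-2I$, which is $1$ for even $d$ and $2$ for odd $d$; so always $b_a\ge1$. A \emph{block} is a pair $\beta=(\mathbf n,\mathbf N)$ with $\mathbf n\in\mathbb Z_{\ge2}^a$ and $\mathbf N\in\mathbb Z_{\ge1}^{b_a}$ for some $0\le a\le I-1$. Put $Q_{\mathbf n}=Q_{n_1}\otimes\dots\otimes Q_{n_a}$ and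
\[
A_\beta=Q_{\mathbf n}\otimes C_{N_1}\otimes\dots\otimes C_{N_{b_a}},\qquad U_{\mathbf n}=Q_{\mathbf n}\otimes E^{\otimes b_a},\qquad T_{\mathbf n}=Q_{\mathbf n}\otimes E^{\otimes(b_a-1)} .
\]
The ring $U_{\mathbf n}$ is $A_\beta$ for $\mathbf N=(1,\dots,1)$. By Proposition~\ref{prop:tensor} and Lemma~\ref{lem:CQ}, $A_\beta,U_{\mathbf n}\in\mathcal L_s$ and $T_{\mathbf n}\in\mathcal L_{s-1}$. Say that $R$ \emph{covers} $U$ if there is a Koszul surjection $R\to U$; by Lemma~\ref{lem:ksurj} this relation is transitive and compatible with tensor products. There are two kinds of links.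
\begin{enumerate}
\item[(L1)] $A_{(\mathbf n,\mathbf N)}$ covers $T_{\mathbf n}$: take the identity on $Q_{\mathbf n}$, the map $C_{N_j}\to E$ for $j<b_a$, and $C_{N_{b_a}}\to k$.
\item[(L2)] If $a\ge1$ and $\mathbf n'=(n_1,\dots,n_{a-1})$, then $A_{(\mathbf n,\mathbf N)}$ covers $T_{\mathbf n'}$: take the identity on $Q_{\mathbf n'}$, the map $Q_{n_a}\to E$, and $C_{N_j}\to E$ for all $j$. The number of factors $E$ is $1+b_a=b_{a-1}-1$, as required.
\end{enumerate}
These are the four arrows in Example~\ref{ex:six}. There each block was used once. For finer control we first build a chain of the small rings $U_{\mathbf n}$ and then attach to it as many copies of each block as we like. Attaching $A_\beta$ along $T_{\mathbf n}$ adds the polynomial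
\[
p_\beta=H_{A_\beta}-H_{T_{\mathbf n}}=\prod_{i=1}^a(1+n_it+t^2)\cdot\Bigl(\prod_{j=1}^{b_a}(1+N_jt)-(1+t)^{b_a-1}\Bigr),
\]
and we put $v_\beta=v(p_\beta)\in\mathbb Z^I$.

\begin{proposition}\label{prop:glue}
Let $\mathfrak B$ be a finite set of blocks. There is a polynomial $f_*\in\mathbb Z[t]$ such that for every $(m_\beta)\in\mathbb Z_{\ge0}^{\mathfrak B}$ there is a ring $R\in\mathcal L_s$ that has $H_R=f_*+\sum_\beta m_\beta p_\beta$ and covers $U_{\mathbf n}$ for every $(\mathbf n,\mathbf N)\in\mathfrak B$.
\end{proposition}

\begin{proof}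
We use one move. If $R,A\in\mathcal L_s$ both cover $T\in\mathcal L_{s-1}$, replace $R$ by $R\times_TA$. By Proposition~\ref{prop:fiber} the new ring lies in $\mathcal L_s$, has Hilbert series $H_R+H_A-H_T$, and covers $A$ and $R$, hence every ring that $R$ covered.

Start with $R=E^{\otimes s}=U_\emptyset$, where $\emptyset$ is the empty tuple. All later rings cover $U_\emptyset$. Treat the blocks of $\mathfrak B$ one after another. For $(\mathbf n,\mathbf N)$ with $\mathbf n$ of length $a$, let $\mathbf n^{j}=(n_1,\dots,n_j)$. Suppose the current ring covers $U_{\mathbf n^j}$ with $j<a$, as it does for $j=0$. Then it covers $T_{\mathbf n^j}$ by (L1), and $U_{\mathbf n^{j+1}}$ covers $T_{\mathbf n^j}$ by (L2). The move produces a ring that covers $U_{\mathbf n^{j+1}}$. After $a$ moves the ring covers $U_{\mathbf n}$. Let $R_*$ be the ring obtained after all blocks are treated, and $f_*=H_{R_*}$. It covers every $U_{\mathbf n}$, hence every $T_{\mathbf n}$, with $(\mathbf n,\mathbf N)\in\mathfrak B$. Now perform the move $m_\beta$ times with $A=A_\beta$ and $T=T_{\mathbf n}$,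 for each $\beta=(\mathbf n,\mathbf N)\in\mathfrak B$; it is allowed by (L1) and adds $p_\beta$ each time.
\end{proof}

With Proposition~\ref{prop:trivial}, every vector $v(f_*)+\sum_\beta m_\beta v_\beta$ is the first half of a Gorenstein Koszul algebra of socle degree $d$. What remains is to understand the semigroup generated by the $v_\beta$.

\section{Every ordering occurs}\label{sec:order}

Let $e_1,\dots,e_I$ be the standard basis of $\mathbb R^I$, let $\|x\|=\max_i|x_i|$, and let $\kappa_i=2$ if $2i=d$ and $\kappa_i=1$ otherwise. For $0\le a\le I-1$,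
\begin{equation}\label{eq:monomial}
v(t^{s-a})=\kappa_{a+1}e_{a+1}.
\end{equation}
Indeed, by~\eqref{eq:v} the $i$-th entry counts the equalities among $d-i=s-a$ and $i=s-a$. The first holds for $i=a+1$. For the second, $s-a\ge d-I\ge I$, so $s-a\le I$ forces $d=2I$ and $a=I-1$, and then $i=I=a+1$.

\begin{lemma}\label{lem:directions}
For every $\eta>0$ there are blocks $\beta_1,\dots,\beta_I$ and reals $\mu_1,\dots,\mu_I>0$ such that $\|\mu_i^{-1}v_{\beta_i}-e_i\|\le\eta$ for all $i$.
\end{lemma}

\begin{proof}
Fix $i$, put $a=i-1$ and $b=b_a$, and let $\beta=((n,\dots,n),(N,\dots,N))$. Coefficientwise,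
\[
\frac{p_\beta}{n^aN^b}=\Bigl(t+\frac{1+t^2}n\Bigr)^a\cdot\frac{(1+Nt)^b-(1+t)^{b-1}}{N^b}\;\xrightarrow{\;N\to\infty\;}\;\Bigl(t+\frac{1+t^2}n\Bigr)^at^b\;\xrightarrow{\;n\to\infty\;}\;t^{a+b},
\]
where the first limit uses $b\ge1$. Since $a+b=s-a$, equation~\eqref{eq:monomial} shows that $v_\beta/(\kappa_in^aN^b)$ is within $\eta$ of $e_i$ if we choose $n$ large and then $N$ large.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:order}]
For $d=1$ the condition is empty, and $E$ is Koszul and Gorenstein of socle degree $1$. Let $d\ge2$. Define $y\in\mathbb Z^I$ by $y_{\pi(j)}=j$. Take $\beta_i,\mu_i$ from Lemma~\ref{lem:directions} with $\eta=1/(4I^2)$; the $\beta_i$ are distinct since their tuples $\mathbf n$ have different lengths. Let $f_*$ be given by Proposition~\ref{prop:glue} for $\mathfrak B=\{\beta_1,\dots,\beta_I\}$. For $X>0$ put $m_i=\lceil y_iX/\mu_i\rceil$. By Propositions~\ref{prop:glue} and~\ref{prop:trivial} there is a Gorenstein Koszul algebra $B_X$ of socle degree $d$ with $[H_{B_X}]=v(f_*)+\sum_im_iv_{\beta_i}$. As $X\to\infty$, $[H_{B_X}]/X$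 tends to $z=\sum_iy_i\mu_i^{-1}v_{\beta_i}$, and $\|z-y\|\le\eta\sum_iy_i\le\eta I^2=\frac14$. Hence $z_{\pi(j+1)}-z_{\pi(j)}\ge\frac12$ for all $j$, and $B_X$ has $h_{\pi(1)}<\dots<h_{\pi(I)}$ for large $X$.
\end{proof}

\section{Hitting every lattice point}\label{sec:lattice}

The blocks $\beta_i$ span a wide cone, but their vectors are long and generate a sparse lattice. Small blocks fill the gaps. There is one limitation. If $d=2I$, the last entry of $v(f)$ is $2f_I$, so for $f\in\mathbb Z[t]$ the vector $v(f)$ lies in
\[
L=\bigoplus_{i=1}^I\mathbb Z\,\kappa_ie_i=\begin{cases}\mathbb Z^I&d\text{ odd},\\ \mathbb Z^{I-1}\times2\mathbb Z&d\text{ even}.\end{cases}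
\]
Call a block \emph{small} if the entries of $\mathbf n$ lie in $\{2,3\}$ and those of $\mathbf N$ in $\{1,2\}$.

\begin{lemma}\label{lem:lattice}
The vectors $v_\beta$ of the small blocks generate $L$ as a group.
\end{lemma}

\begin{proof}
Fix $a$. For a small block with $\mathbf n$ of length $a$, let $\operatorname{sgn}\mathbf N=(-1)^{\#\{j:N_j=1\}}$ and $\operatorname{sgn}\mathbf n=(-1)^{\#\{i:n_i=2\}}$. Sum $(\operatorname{sgn}\mathbf N)\,p_\beta$ over $\mathbf N\in\{1,2\}^{b_a}$ with $\mathbf n$ fixed. The term $(1+t)^{b_a-1}$ does not depend on $\mathbf N$, and $\sum\operatorname{sgn}\mathbf N=(1-1)^{b_a}=0$ because $b_a\ge1$. The other term gives $((1+2t)-(1+t))^{b_a}=t^{b_a}$. Now multiply by $\operatorname{sgn}\mathbf n$ and sum over $\mathbf n\in\{2,3\}^a$; the first factor gives $((1+3t+t^2)-(1+2t+t^2))^a=t^a$. So $t^{a+b_a}=t^{s-a}$ is an integer combination of the $p_\beta$, and by~\eqref{eq:monomial} $\kappa_{a+1}e_{a+1}$ is an integer combination of the $v_\beta$.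
\end{proof}

For $\varepsilon\in(0,1]$ let $K_\varepsilon=\{x\in\mathbb R_{\ge0}^I:\min_ix_i\ge\varepsilon\|x\|\}$.

\begin{proposition}\label{prop:L}
For every $\varepsilon\in(0,1]$ there is a number $M(\varepsilon)$ with the following property. For every $x\in K_\varepsilon\cap L$ with $\|x\|\ge M(\varepsilon)$ there is a ring $R\in\mathcal L_s$ that has $v(H_R)=x$ and covers $U_{\mathbf n}$ for all $\mathbf n\in\{2,3\}^a$, $0\le a\le I-1$.
\end{proposition}

\begin{proof}
\emph{The cone.} Take $\beta_i,\mu_i$ from Lemma~\ref{lem:directions} with $\eta=\varepsilon/(4I)$. Let $P$ be the matrix with columns $\mu_i^{-1}v_{\beta_i}$ and write $P=\mathrm{Id}+\Delta$. The entries of $\Delta$ have absolute value at most $\eta$, so $\|\Delta y\|\le\frac\varepsilon4\|y\|$ for all $y$. If $Py=x$, then $y=x-\Delta y$, so $\|y\|\le\|x\|+\frac14\|y\|$ and $\|y\|\le\frac43\|x\|$. Taking $x=0$ shows that $P$ is invertible, so the $v_{\beta_i}$ form a basis of $\mathbb R^I$; let $c_i(x)=y_i/\mu_i$ be the coordinates of $x$ in this basis. For $x\in K_\varepsilon$ we get $y_i\ge\varepsilon\|x\|-\frac\varepsilon4\cdot\frac43\|x\|=\frac{2\varepsilon}3\|x\|$.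 Hence
\begin{equation}\label{eq:delta}
c_i(x)\ge\delta\|x\|\quad\text{for }x\in K_\varepsilon\text{ and all }i,\qquad \delta=\frac{2\varepsilon}{3\max_j\mu_j}>0.
\end{equation}
This is the only place where the lower bound on $\min_ix_i$ is used.

\emph{The residue classes.} Let $\mathfrak B$ consist of $\beta_1,\dots,\beta_I$ and all small blocks, let $f_*$ be given by Proposition~\ref{prop:glue}, and put $v_*=v(f_*)\in L$. The subgroup $\Lambda=\bigoplus_i\mathbb Zv_{\beta_i}$ of $L$ has rank $I$, so $L/\Lambda$ is finite, of order $\nu$ say. By Lemma~\ref{lem:lattice} each class is represented by an integer combination of the $v_\beta$, $\beta\in\mathfrak B$. Adding multiples of $\nu$ to the coefficients does not change the class, so each class has a representative $u=\sum_\beta m_\beta v_\beta$ with all $m_\beta\ge0$. Fix one such representative per class, and let $\gamma$ be the maximum of $|c_i(v_*+u)|$ over all $i$ and these finitely many $u$.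

\emph{Conclusion.} Put $M(\varepsilon)=\gamma/\delta$. Let $x\in K_\varepsilon\cap L$ with $\|x\|\ge M(\varepsilon)$, and let $u$ represent the class of $x-v_*$. Then $x-v_*-u\in\Lambda$, so its coordinates $c_i(x)-c_i(v_*+u)$ are integers, and they are at least $\delta\|x\|-\gamma\ge0$ by~\eqref{eq:delta}. Thus $x=v_*+\sum_\beta m'_\beta v_\beta$ with integers $m'_\beta\ge0$, and Proposition~\ref{prop:glue} provides $R$. It covers the rings $U_{\mathbf n}$ in the statement because each such $\mathbf n$ occurs in a small block.
\end{proof}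

\section{Connected sums and an odd middle coefficient}\label{sec:parity}

For even $d$, a trivial extension has even middle coefficient, so vectors $x$ with $x_I$ odd need another construction. We combine a trivial extension $G_1$ with a fixed Gorenstein Koszul algebra $G_2$ of odd middle coefficient. A fiber product $G_1\times_TG_2$ over a ring $T$ with $T_d=0$ has dimension two in degree $d$, so it is not Gorenstein, and something must be identified. Identifying only the two socles would impose a relation of degree $d$. Instead we identify two ideals $z_1G_1\cong T(-1)\cong z_2G_2$ generated by linear forms, which contain the socles; the relation is then a linear form with a linear resolution.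

\begin{lemma}\label{lem:sum}
Let $G_1,G_2$ be Koszul rings that are Gorenstein of socle degree $d\ge2$. Let $\pi_l\colon G_l\to T$ be Koszul surjections and let $z_l\in(G_l)_1$ satisfy $\pi_l(z_l)=0$ and $0:z_l=\ker\pi_l$, for $l=1,2$. Put $S=G_1\times_TG_2$ and $\zeta=(z_1,-z_2)$. Then $G=S/S\zeta$ is an artinian Gorenstein Koszul algebra of socle degree $d$, and $H_G=H_{G_1}+H_{G_2}-(1+t)H_T$.
\end{lemma}

\begin{proof}
\emph{Koszul property.} The condition $\pi_l(z_l)=0$ ensures $\zeta\in S$. By Proposition~\ref{prop:fiber}(a) and Lemma~\ref{lem:ksurj}, $S$ is Koszul and $S\to G_1\to T$ is a Koszul surjection. An element $(g_1,g_2)\in S$ kills $\zeta$ if and only if $g_l\in0:z_l=\ker\pi_l$ for both $l$, that is, if and only if it lies in $\ker(S\to T)$. So $S\zeta\cong T(-1)$, which gives $H_G=H_S-tH_T$ and the stated formula. Also $\operatorname{reg}_SS\zeta\le1$, so $S\to G$ is a Koszul surjection by Lemma~\ref{lem:reg}(a), and $G$ is Koszul by Lemma~\ref{lem:ksurj}.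

\emph{A functional on $T$.} Let $\lambda_l$ be a socle functional of degree $d$ on $G_l$. Since $0:z_l=\ker\pi_l$, multiplication by $z_l$ induces $T(-1)\cong z_lG_l$, and $\tau_l(\pi_l(g))=\lambda_l(z_lg)$ defines a functional on $T$ that vanishes outside $T_{d-1}$. The nonzero ideal $z_lG_l$ contains $(G_l)_d$ by Lemma~\ref{lem:pairing}, so $\dim T_{d-1}=1$ and $\tau_l\ne0$. After rescaling $\lambda_2$ we have $\tau_1=\tau_2=\tau$. The pairing $\tau(uu')$ on $T$ is nondegenerate: if $u=\pi_1(f)$ and $\lambda_1(z_1fg)=0$ for all $g\in G_1$, then $z_1f=0$, so $u=0$.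

\emph{A functional on $G$.} Put $\lambda(g_1,g_2)=\lambda_1(g_1)+\lambda_2(g_2)$ on $S$. If $(g_1,g_2)\in S$ has image $u\in T$, then $\lambda((g_1,g_2)\zeta)=\lambda_1(g_1z_1)-\lambda_2(g_2z_2)=\tau(u)-\tau(u)=0$. So $\lambda$ descends to $G$, and by Lemma~\ref{lem:pairing} it suffices to show that every $(g_1,g_2)\in S$ with $\lambda((g_1,g_2)S)=0$ lies in $S\zeta$. For the pairing $\lambda_1(gg')$ on $G_1$, the orthogonal complement of $z_1G_1$ is $0:z_1$, so the orthogonal complement of $0:z_1$ is $z_1G_1$. Testing against the elements $(g,0)\in S$ with $g\in\ker\pi_1=0:z_1$ therefore gives $g_1\in z_1G_1$, and the elements $(0,g)$ give $g_2\in z_2G_2$. Write $g_1=z_1f_1$ and $g_2=-z_2f_2$. Testing against $(g_1',g_2')\in S$ with image $u'\in T$ gives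
\[
0=\lambda_1(z_1f_1g_1')-\lambda_2(z_2f_2g_2')=\tau\bigl((\pi_1(f_1)-\pi_2(f_2))u'\bigr).
\]
Every $u'\in T$ occurs, so $\pi_1(f_1)=\pi_2(f_2)$. Hence $(f_1,f_2)\in S$ and $(g_1,g_2)=(f_1,f_2)\zeta$.
\end{proof}

Both kinds of algebras at hand contain suitable linear forms: $Q_n$ contains $x$, and a trivial extension of $R$ contains the socle functional of any Gorenstein quotient of $R$ of socle degree $s$. For $d=2$, taking $G_1=C_N\ltimes C_N^\vee(-2)$, $G_2=Q_3$ and $T=E$ gives $H_G=(1+2Nt+t^2)+(1+3t+t^2)-(1+t)^2=1+(2N+1)t+t^2$. The general case is the same computation with $I-1$ further factors $Q_3$.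

\begin{proof}[Proof of Theorem~\ref{thm:cone}]
Let $x\in K_\varepsilon\cap\mathbb Z^I$. If $x\in L$ and $\|x\|\ge M(\varepsilon)$, Propositions~\ref{prop:L} and~\ref{prop:trivial} give the required algebra. This settles odd $d$, and even $d$ with $x_I$ even. Let now $d=2I$ and $x_I$ odd.

\emph{The fixed summand.} Let $G_2=Q_3^{\otimes I}$ and $T=Q_3^{\otimes(I-1)}\otimes E$. By Lemmas~\ref{lem:pairing} and~\ref{lem:CQ} and Proposition~\ref{prop:tensor}, they are Koszul and Gorenstein, of socle degrees $d$ and $s=2I-1$. Let $\pi_2\colon G_2\to T$ be the identity on the first $I-1$ factors and $Q_3\to E$ on the last; it is a Koszul surjection. Let $z_2=1\otimes\dots\otimes1\otimes x$. Tensoring over $k$ is exact, so $0:z_2=Q_3^{\otimes(I-1)}\otimes(0:x)=\ker\pi_2$, and $\pi_2(z_2)=0$ since $x\in0:x$. Let $w\in\mathbb Z^I$ be the vector of the coefficients of $t,\dots,t^I$ in $H_{G_2}-(1+t)H_T$. The entry $w_I$ is odd. Indeed, the coefficient of $t^I$ in $(1+t)H_T$ is $h_I(T)+h_{I-1}(T)=2h_I(T)$, by the symmetry $h_i(T)=h_{2I-1-i}(T)$. In $H_{G_2}=(1+3t+t^2)^I$ the coefficients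 other than the middle one come in equal pairs, so the middle one has the parity of $H_{G_2}(1)=5^I$.

\emph{The variable summand.} Put $W=\|w\|$, $X=\|x\|$, and assume $X\ge M(\varepsilon/2)+W$ and $X\ge3W/\varepsilon$. Then $x-w\in L$ and $\|x-w\|\ge X-W\ge M(\varepsilon/2)$. Moreover $\min_i(x_i-w_i)\ge\varepsilon X-W\ge\frac\varepsilon2(X+W)\ge\frac\varepsilon2\|x-w\|$, where the middle inequality follows from $\frac\varepsilon2X\ge\frac32W$; so $x-w\in K_{\varepsilon/2}$. Proposition~\ref{prop:L} gives $R\in\mathcal L_s$ with $v(H_R)=x-w$ that covers $U_{(3,\dots,3)}$, with $I-1$ entries $3$. Since $b_{I-1}=1$, this ring is $T$. Let $\rho\colon R\to T$ be a Koszul surjection and $G_1=R\ltimes R^\vee(-d)$. By Proposition~\ref{prop:trivial}, $G_1$ is Koszul and Gorenstein of socle degree $d$ with $[H_{G_1}]=x-w$, and $\pi_1\colon G_1\to R\to T$, $(r,\varphi)\mapsto\rho(r)$, is a Koszul surjection. Let $\theta$ be a socle functional of degree $s$ on $T$, and put $z_1=(0,\theta\circ\rho)$. It lies in $(R_s)^*\subseteq(G_1)_1$, and $\pi_1(z_1)=0$. We have $(r,\varphi)z_1=(0,r(\theta\circ\rho))$,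 which vanishes if and only if $\theta(\rho(r)\rho(r'))=0$ for all $r'\in R$, that is, if and only if $\rho(r)=0$. So $0:z_1=\ker\pi_1$.

Lemma~\ref{lem:sum} now yields an artinian Gorenstein Koszul algebra $G$ of socle degree $d$ with $[H_G]=(x-w)+w=x$. The first assertion holds with $M=\max(1,M(\varepsilon))$ for odd $d$ and $M=\max(1,M(\varepsilon),M(\varepsilon/2)+W,3W/\varepsilon)$ for even $d$.

A weak ordering of $h_1,\dots,h_I$ is described by a function $r\colon\{1,\dots,I\}\to\{1,\dots,I\}$, with $h_i<h_j$ exactly when $r(i)<r(j)$. Take $\varepsilon=\frac12$ and $x_i=Y+r(i)$ for an integer $Y\ge\max(I,M)$. Then $\min_ix_i>Y\ge\frac12(Y+I)\ge\frac12\max_ix_i$ and $\max_ix_i\ge M$, so $x$ is a first half, with the prescribed pattern.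
\end{proof}

\begin{thebibliography}{1}
\bibitem{HN} Thiago Holleben and Lisa Nicklasson, \emph{Roller Coaster Gorenstein algebras and Koszul algebras failing the weak Lefschetz property}, arXiv:2502.00155 (2025).
\end{thebibliography}
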